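# A countable commutative semigroup with $S^4=\{0\}$ that lies in no limit of full transformation semigroups

## 1. Transformations, local finiteness and limits of $\mathcal T_n$

We write maps on the right of their arguments: $x(fg)=(xf)g$, so $fg$ means "first $f$, then $g$". The opposite convention is dealt with when it matters.

**Full transformation semigroup.** For a finite nonempty set $X$, $\mathcal T_X$ is the semigroup of all maps $X\to X$ under composition; $\mathcal T_n$ is $\mathcal T_X$ with $|X|=n$. For $f\in\mathcal T_X$ we use the image $\operatorname{im}f$, the rank $|\operatorname{im} f|$, and the kernel $\ker f$, which is the equivalence relation $\{(x,x'):xf=x'f\}$. With our convention, $\operatorname{im}(gf)\subseteq\operatorname{im}f$ and $\ker(fg)\supseteq\ker f$.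

*Example.* Let $X=\{*,p,q,q'\}$, let $v$ send $q\mapsto p$ and everything else to $*$, and let $c$ send $q'\mapsto p$ and everything else to $*$. Both have image $\{*,p\}$ and rank $2$. The classes of $\ker v$ are $\{q\}$ and $\{*,p,q'\}$. All four products $v^2,c^2,vc,cv$ are the constant map onto $*$. We shall meet this pair again.

**Partial inverses and retractions.** For $f\in\mathcal T_X$ choose for each $p\in\operatorname{im}f$ a preimage $pf^\dagger$ of $p$ under $f$, and define $f^\dagger$ arbitrarily off $\operatorname{im}f$. Then $pf^\dagger f=p$ for $p\in\operatorname{im}f$, and hence $ff^\dagger f=f$. A retraction of $X$ onto a nonempty $D\subseteq X$ is a map $\delta$ with image $D$ that fixes each point of $D$.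

*Example.* For $c$ above, the map sending $p\mapsto q'$ and everything else to $*$ is a choice of $c^\dagger$. A constant map onto $*$ is a retraction onto $\{*\}$.

**Locally finite.** A semigroup is locally finite if each of its finitely generated subsemigroups is finite.

*Example.* Every finite semigroup is locally finite. The positive integers under addition are not, since $1$ generates everything.

**Null and nilpotent semigroups.** Write $S^k$ for the set of products of $k$ elements of $S$. A semigroup with zero is null if $S^2=\{0\}$, and nilpotent if $S^k=\{0\}$ for some $k$. A nilpotent semigroup is locally finite: for a finite set $A$ the generated subsemigroup lies in $A\cup A^2\cup\dots\cup A^{k-1}\cup\{0\}$.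

*Example.* The maps $v,c$ above, with the constant map onto $*$ as zero, form a three-element null semigroup.

**Rees quotient.** If $I$ is an ideal of $Q$ (that is, $IQ\cup QI\subseteq I$), then $Q/I$ is obtained by collapsing $I$ to one element, which becomes a zero.

*Example.* In the positive integers under addition the numbers $\ge 3$ form an ideal. The quotient is $\{1,2,0\}$ with $1\cdot1=2$ and all other products $0$.

**Full transformation limit semigroup.** A semigroup is a full transformation limit semigroup, or $\mathcal T_n$-limit semigroup, if it is the direct limit of a countable chain of embeddings $S_0\to S_1\to S_2\to\cdots$ of distinct finite semigroups, in which each $S_i$ is isomorphic to some $\mathcal T_{n_i}$. Concretely, it is a union of an ascending chain of subsemigroups $T_0\le T_1\le\cdots$ with $T_i\cong\mathcal T_{n_i}$.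

*Examples.* One may embed $\mathcal T_n\to\mathcal T_{n+1}$ by letting every map fix the new point. A different chain is $\mathcal T_X\to\mathcal T_{X\times\{0,1\}}$, where $t$ goes to the map $(x,\varepsilon)\mapsto(xt,\varepsilon)$; iterate this. The embeddings in the chain may be of any form.

**Cayley's Theorem.** Every finite semigroup embeds into some $\mathcal T_n$: let $s\in S$ act on $S^1$ ($S$ with an identity adjoined) by $x\mapsto xs$.

A $\mathcal T_n$-limit semigroup is countable and locally finite, since any finite subset already lies in one of the finite $T_i$. So every subsemigroup of one is countable and locally finite. The question asks for the converse.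

> **Question.** Is every countable locally finite semigroup isomorphic to a subsemigroup of some full transformation limit semigroup?

The source of the problem is Igor Dolinka, Robert D. Gray, "Universal locally finite maximally homogeneous semigroups and inverse semigroups", arXiv:1704.00641 (2017). The answer will be no. First we look at cases in which the embedding exists.

## 2. Finite semigroups, null semigroups and groups do embed

**Finite semigroups.** Embed the finite semigroup in some $\mathcal T_n$ by Cayley and continue with $\mathcal T_n\to\mathcal T_{n+1}\to\cdots$, fixing the new points.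

**Countable null semigroups.** Let $Y_k=\{0,1\}^k$ and $X_k=\{*,p,q\}\times Y_k$. For $B\subseteq Y_k$ let $\alpha_B\in\mathcal T_{X_k}$ be
$$(q,y)\mapsto\begin{cases}(p,y)&y\in B\\(*,y)&y\notin B,\end{cases}\qquad (p,y)\mapsto(*,y),\qquad(*,y)\mapsto(*,y).$$
Every product $\alpha_B\alpha_{B'}$ sends each $(x,y)$ to $(*,y)$, so it equals $\alpha_\varnothing$. Thus the $2^{|Y_k|}$ maps $\alpha_B$ form a null semigroup with zero $\alpha_\varnothing$. The embedding $\mathcal T_{X_k}\to\mathcal T_{X_{k+1}}$ that leaves the new coordinate alone carries $\alpha_B$ to $\alpha_{B\times\{0,1\}}$. In the limit the union of these null semigroups is a countably infinite null semigroup. Any subset of it containing zero is a subsemigroup, so every countable null semigroup embeds.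

**Countable locally finite groups.** Let $G$ be one. If $G$ is finite, replace it by $G\times H$ with $H$ an infinite countable locally finite group (say a direct sum of countably many groups of order $2$); it suffices to embed the larger group. So $G$ is infinite. Enumerate its elements, let the first $i$ of them generate a subgroup for each $i$, and delete repetitions. This gives $G=\bigcup G_i$ with finite $G_0<G_1<\cdots$. Choose a left transversal, $G_{i+1}=\bigsqcup_j g_jG_i$, and send $t\in\mathcal T_{G_i}$ to the map
$$\hat t:\ g_jg\mapsto g_j(gt)\qquad(g\in G_i)$$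
of $G_{i+1}$. In words, $t$ acts on every coset as it does on $G_i$. The map $t\mapsto\hat t$ is injective, and it is a homomorphism because $(g_jg)\hat t\,\hat t'=g_j((gt)t')$. If $t$ is right translation $g\mapsto gh$ by $h\in G_i$, then $\hat t$ sends $g_jg\mapsto g_jgh$, which is right translation of $G_{i+1}$ by $h$. So the embeddings $G_i\to\mathcal T_{G_i}$, $h\mapsto(g\mapsto gh)$, are compatible with the chain, and $G$ embeds in $\varinjlim\mathcal T_{G_i}$. If maps are composed in the other order, compose with $h\mapsto h^{-1}$.

The group argument works because Cayley's embedding of $G_i$ extends along with $G_i\le G_{i+1}$. The first thing to try for semigroups is the same step: given $S_i\le\mathcal T_{n_i}$ and $S_i\le S_{i+1}$, find a larger $\mathcal T_{n_{i+1}}$ containing both $\mathcal T_{n_i}$ and $S_{i+1}$, glued along $S_i$. The next two sections show a semigroup on which this step breaks down.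

## 3. A semigroup $S$ generated by $v$, $c$ and a sequence $y_a$

Let $Q=\mathbb N_0\times\mathbb N_0\times\mathbb N_0$ under addition, with $\mathbb N_0=\{0,1,2,\dots\}$, and let $I=\{(i,j,n): i\ge3\text{ or }j\ge2\}$, an ideal of $Q$. In $Q/I$, with zero written $0$, put
$$y_a=(1,0,a)\ (a\ge0),\qquad v=(0,1,0),\qquad c=(0,1,1),$$
and let $S$ be the subsemigroup generated by $0,v,c,y_0,y_1,y_2,\dots$. Multiplying the generators out, one finds
$$S=\{0,v,c\}\cup\{(1,0,n),(2,0,n),(1,1,n),(2,1,n): n\ge 0\}.$$

* $S$ is countable and commutative.
* $S^4=\{0\}$. Every nonzero element of $S$ has $i+j\ge1$. A product of four nonzero elements has $i+j\ge4$ before collapsing, which forces $i\ge3$ or $j\ge2$.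
* Hence $S$ is locally finite.
* $v^2=c^2=vc=0$, since each has $j=2$. So $U=\{v,c,0\}$ is a three-element null semigroup.
* We have
$$y_ac=(1,1,a+1)=y_{a+1}v,\qquad cy_b=(1,1,b+1)=vy_{b+1},\qquad y_avy_b=(2,1,a+b). \tag{1}$$
The elements $(2,1,k)$ are nonzero and distinct for distinct $k$.

For $M\ge0$ let $S_M=\langle 0,v,c,y_0,\dots,y_M\rangle\le S$. It is finite, commutative, and $S_M^4=\{0\}$. By Cayley each single $S_M$ embeds in some $\mathcal T_n$.

The design is as follows. By (1), passing from $c$ to $v$ moves an index up by one. So the two elements $v,c$, once placed in a finite semigroup $T$, must control an infinite sequence of distinct elements outside $T$.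

## 4. The pair $v,c$ inside $\mathcal T_4$ and inside $\mathcal T_5$

**A pair with $v=dc$.** Embed $U$ in $\mathcal T_4$ by the maps of Section 1 on $X=\{*,p,q,q'\}$, where $v$ is $q\mapsto p$, $c$ is $q'\mapsto p$, and $0$ is the constant map onto $*$. Suppose a semigroup $W$ contains this $\mathcal T_4$ and also $S_2$, sharing $v,c,0$. Let $d\in\mathcal T_4$ send $q\mapsto q'$ and everything else to $*$. Then $dc=v$, so by (1)
$$vy_b=dcy_b=dvy_{b+1},\qquad\text{hence}\qquad vy_0=dvy_1=d^2vy_2 .$$
But $d^2$ is constant onto $*$, so $d^2v=0$ and $vy_0=0\cdot y_2=0$. In $S$, however, $vy_0=(1,1,0)\neq0$. No such $W$ exists, and the step-by-step extension of Section 2 fails at this point.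

This only rules out one embedding of $U$, and indeed $S_2$ does embed in some other $\mathcal T_n$. For the Question we must defeat every placement of $v,c$ in every $\mathcal T_n$. The computation suggests a method: if $v=dc$ with $d\in T$, then $vy_0=d^kvy_k$ for all $k\ge 1$; as $T$ is finite, the powers of $d$ repeat, and this forces a coincidence.

**A pair where $v$ is not a multiple of $c$.** Let $X=\{*,p,p',q,q'\}$, let $v$ send $q\mapsto p$ and everything else to $*$, and let $c$ send $q'\mapsto p'$ and everything else to $*$. Again $v,c$ and the constant map onto $*$ form a copy of $U$. Now $v=dc$ is impossible, because $\operatorname{im}(dc)\subseteq\operatorname{im}c\not\ni p$. The left-right dual $v=ce$ is impossible too, because $c$ identifies $q$ with $*$ and $v$ does not. The method stops exactly here: when $\operatorname{im}v\not\subseteq\operatorname{im}c$ there is no $d$ whose powers could repeat.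

In this example a different observation works. Let $\mu$ be the identity on $\operatorname{im}v=\{*,p\}$ and send all other points to $*$. Then $v\mu=v$, while $c\mu$ is constant onto $*$, that is, $c\mu=0$. If $W$ contains this $\mathcal T_5$ and $S_1$, glued along $U$, then
$$y_1v=y_1v\mu=y_0c\mu=y_0\cdot0=0,$$
contrary to $y_1v=(1,1,1)\ne0$. The element $y_1v=y_0c$ has two descriptions, one through $\operatorname{im}v$ and one through $\operatorname{im}c$, so it can only use the intersection $\operatorname{im}v\cap\operatorname{im}c$.

In general the intersection is not a single point and there is no immediate contradiction. What the observation gives instead is a replacement: the elements $y_av$ behave like a new sequence $y$, governed by a new pair in the *same* $T$, of smaller rank. The new sequences on the left and on the right will no longer be equal to each other, so we first set up a notion that allows two sequences.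

## 5. Ladders over a subsemigroup

**Ladder.** Let $W$ be a semigroup, $T$ a subsemigroup, $M\ge0$. An $M$-ladder over $T$ in $W$ consists of $v,c\in T$ and $y_0,\dots,y_M,s_0,\dots,s_M\in W$ with
$$y_ac=y_{a+1}v,\qquad cs_b=vs_{b+1}\qquad(0\le a,b<M). \tag{2}$$

For $0\le a,b<M$ we get $y_{a+1}vs_b=y_acs_b=y_avs_{b+1}$. Any two pairs in $\{0,\dots,M\}^2$ with equal sums are joined by such exchanges, so $y_avs_b$ depends only on $a+b$. Write
$$q_{a+b}=y_avs_b, \tag{3}$$
which defines $q_0,\dots,q_{2M}$. The ladder is **nondegenerate** if $q_0,\dots,q_{2M}$ are distinct.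

*Examples.* If $S\le W$ and $v,c\in T\le W$, then $(v,c;\,y_0,\dots,y_M;\,y_0,\dots,y_M)$ is an $M$-ladder over $T$ by (1). Here $q_k=(2,1,k)$, so it is nondegenerate, for every $M$. If on the other hand $v=c$, then $y_av=y_{a+1}v$ for $a<M$, so for $M\ge1$ we get $q_0=q_1$ and the ladder is degenerate.

**Duality.** Let $W^{op}$ be $W$ with product $x\circ y=yx$. If $(v,c;y_a;s_b)$ is a ladder over $T$ in $W$, then $(v,c;s_b;y_a)$ is a ladder over $T^{op}$ in $W^{op}$ with the same $q_k$. Indeed $s_b\circ c=cs_b=vs_{b+1}=s_{b+1}\circ v$, and $c\circ y_a=y_ac=y_{a+1}v=v\circ y_{a+1}$, and $s_b\circ v\circ y_a=y_avs_b$. The full transformation semigroup with maps composed in the other order is the opposite of ours, and ranks are unchanged. So a statement about ladders over $\mathcal T_X$ that involves only $M$, the $q_k$ and ranks may be proved with either convention.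

Put $L_r=\operatorname{lcm}(1,\dots,r)$.

**Key Lemma.** Let $T\cong\mathcal T_X$, with $X$ finite and nonempty, be a subsemigroup of a semigroup $W$. If there is a nondegenerate $M$-ladder over $T$ in $W$ whose element $v$ has rank $r$, then $M\le r+L_r-1$. In particular $M\le n+L_n-1$, where $n=|X|$.

For $r=1,2,3,4$ the bound $r+L_r-1$ is $1,3,8,15$. What matters for the Question is that it depends on $T$ only.

The "in particular" follows because $r\le n$ and $r+L_r-1$ is nondecreasing in $r$. The main statement is proved in the next section.

## 6. Lowering the rank: proof of the Key Lemma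

By duality we keep maps on the right, and we identify $T$ with $\mathcal T_X$. Note that $1_X$ is the identity of $T$ but need not be an identity of $W$. We use strong induction on $r=\operatorname{rank}v$. Let $(v,c;y;s)$ be a nondegenerate $M$-ladder over $T$. Since $r+L_r-1\ge1$, there is nothing to prove for $M\le1$, so assume $M\ge2$. Choose $v^\dagger,c^\dagger\in T$ as in Section 1, and put
$$D=\operatorname{im}v\cap\operatorname{im}c .$$

**Step 1: the case $\operatorname{im}v\subseteq\operatorname{im}c$.** This step makes the repeating-powers argument quantitative. Let $d=vc^\dagger\in T$. Every $xv$ lies in $\operatorname{im}c$, so $dc=vc^\dagger c=v$. Hence $vs_b=dcs_b=dvs_{b+1}$ for $b<M$, and by iteration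
$$vs_b=d^kvs_{b+k}\qquad(k\ge1,\ b+k\le M). \tag{4}$$

To see when powers of $d$ repeat, write $d^k=(vc^\dagger)^k=v\,(c^\dagger v)^{k-1}c^\dagger$. The map $c^\dagger v$ sends the $r$-element set $\operatorname{im}v$ into itself; let $u$ be its restriction to $\operatorname{im}v$. Under a transformation of an $r$-element set, every point lies on a cycle after $r-1$ steps, and every cycle length is at most $r$, so it divides $L_r$. Therefore $u^{r-1}=u^{r-1+L_r}$, and consequently $d^r=d^{r+L_r}$.

Suppose $M\ge r+L_r$. Using (4) with $b=0$, $k=r+L_r$, and then with $b=L_r$, $k=r$,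
$$vs_0=d^{r+L_r}vs_{r+L_r}=d^rvs_{r+L_r}=vs_{L_r}.$$
Multiplying by $y_0$ on the left gives $q_0=q_{L_r}$ with $1\le L_r\le 2M$, contrary to nondegeneracy. So $M\le r+L_r-1$ in this case.

From now on $\operatorname{im}v\not\subseteq\operatorname{im}c$. For $1\le a,b\le M$ put
$$x_a=y_av=y_{a-1}c,\qquad r_b=vs_b=cs_{b-1}. \tag{5}$$
The two descriptions agree by (2).

**Step 2: the $x_a$ only see $D$.** This step generalizes the $\mathcal T_5$ observation.

**Claim (i).** If $\delta\in T$ fixes $D$ pointwise, then $x_a\delta=x_a$ for $1\le a\le M$.

Define $\mu\in T$ by $p\mu=p$ for $p\in\operatorname{im}v$ and $p\mu=p\delta$ for all other $p$. Then $v\mu=v$. Also $c\mu=c\delta$: a point $p\in\operatorname{im}c$ either lies outside $\operatorname{im}v$, where $\mu$ and $\delta$ agree by definition, or lies in $D$, where both are the identity. So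
$$x_a=y_av=y_av\mu=x_a\mu=y_{a-1}c\mu=y_{a-1}c\delta=x_a\delta .$$

**Step 3: the case $D=\varnothing$ does not occur.** If $D=\varnothing$, every element of $T$ fixes $D$ pointwise, so we may apply Claim (i) to a constant map $k\in T$: $x_a=x_ak$. Since $vk=k=ck$, the two descriptions in (5) give $x_ak=y_avk=y_ak$ and $x_ak=y_{a-1}ck=y_{a-1}k$. The first with $a=1$ gives $x_1=y_1k$; the second with $a=2\le M$ gives $x_2=y_1k$. So $x_1=x_2$, and multiplying by $s_0$ on the right, $q_1=y_1vs_0=y_2vs_0=q_2$. This contradicts nondegeneracy.

So from here on $D\ne\varnothing$ and $\operatorname{im}v\not\subseteq\operatorname{im}c$; in particular $1\le|D|\le r-1$, which cannot happen for $r=1$. Hence for $r=1$ the lemma is already proved by Steps 1 and 3. Fix a retraction $\delta\in T$ of $X$ onto $D$.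

**Step 4: the $r_b$ only see the join of the kernels.** This is the counterpart of Step 2 for left multiplication. Let $\kappa=\ker v\vee\ker c$ be the smallest equivalence relation on $X$ containing both kernels, and let $\rho\in T$ send each point to a chosen representative of its $\kappa$-class.

**Claim (ii).** $\rho r_b=r_b$ for $1\le b\le M$.

Each $x\in X$ is joined to $x\rho$ by a finite chain of points in which consecutive points are related by $\ker v$ or by $\ker c$. By repeating points we may assume that the steps alternate, the first being in $\ker v$, the second in $\ker c$, and so on. By adding repetitions at the end we may assume that all chains have the same length $m$, since $X$ is finite. Let $x\rho_i$ be the $i$-th point of the chain of $x$. This gives $\rho_0=1_X,\rho_1,\dots,\rho_m=\rho$ in $T$ with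
$$\rho_iv=\rho_{i+1}v\quad\text{or}\quad\rho_ic=\rho_{i+1}c\qquad(0\le i<m).$$
In the first case $\rho_ir_b=\rho_ivs_b=\rho_{i+1}vs_b=\rho_{i+1}r_b$. In the second case $\rho_ir_b=\rho_ics_{b-1}=\rho_{i+1}cs_{b-1}=\rho_{i+1}r_b$. And $\rho_0r_b=1_Xvs_b=vs_b=r_b$. So $r_b=\rho_0r_b=\cdots=\rho_mr_b=\rho r_b$.

**Step 5: undoing $v$ and $c$.** To get back from $x_a=y_av$ to $y_a$ we would multiply by $v^\dagger$, but $vv^\dagger$ need not be the identity. It becomes harmless once we pass to $\kappa$-classes:

* **(iii)** $vv^\dagger\rho=\rho=cc^\dagger\rho$. Indeed $(xvv^\dagger)v=xv$, so $xvv^\dagger$ and $x$ are $\ker v$-related, hence $\kappa$-related, hence have the same representative. The same argument works for $c$.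
* **(iv)** $\delta v^\dagger v=\delta=\delta c^\dagger c$. Indeed $\operatorname{im}\delta=D$ lies in $\operatorname{im}v$ and in $\operatorname{im}c$, and $v^\dagger v$ fixes $\operatorname{im}v$ pointwise, $c^\dagger c$ fixes $\operatorname{im}c$ pointwise.

**Step 6: the new ladder.** The elements that undo $c$ and $v$, cut down on both sides, are
$$V=\delta c^\dagger\rho,\qquad C=\delta v^\dagger\rho . \tag{6}$$
Note the crossing: $V$ undoes $c$, and $C$ undoes $v$. We show that $(V,C;\,x_1,\dots,x_M;\,r_1,\dots,r_M)$ is a nondegenerate $(M-1)$-ladder over $T$.

*Left relations.* By (i), then (5), then (iii), for $1\le a\le M$,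
$$x_aC=x_a\delta v^\dagger\rho=x_av^\dagger\rho=y_avv^\dagger\rho=y_a\rho,$$
$$x_aV=x_a\delta c^\dagger\rho=x_ac^\dagger\rho=y_{a-1}cc^\dagger\rho=y_{a-1}\rho. \tag{7}$$
So $x_aC=y_a\rho=x_{a+1}V$ for $1\le a<M$.

*Right relations.* By (ii), then (5), then (iv), for $1\le b<M$,
$$Cr_b=\delta v^\dagger\rho r_b=\delta v^\dagger r_b=\delta v^\dagger vs_b=\delta s_b,$$
$$Vr_{b+1}=\delta c^\dagger\rho r_{b+1}=\delta c^\dagger r_{b+1}=\delta c^\dagger cs_b=\delta s_b .$$
So $Cr_b=Vr_{b+1}$.

*Nondegeneracy.* By (7) and (ii), for $1\le a,b\le M$,
$$x_aVr_b=y_{a-1}\rho r_b=y_{a-1}r_b=y_{a-1}vs_b=q_{a+b-1}. \tag{8}$$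
As $a,b$ vary these are $q_1,\dots,q_{2M-1}$, which are distinct. With indices shifted down by one, this is a nondegenerate $(M-1)$-ladder.

**Step 7: induction.** Let $r'=\operatorname{rank}V$. As $V$ begins with $\delta$, we have $1\le r'\le|D|\le r-1$. By the induction hypothesis
$$M-1\le r'+L_{r'}-1\le(r-1)+L_r-1,$$
so $M\le r+L_r-1$. This proves the Key Lemma. $\blacksquare$

**One descent computed.** Let $X=\{*,1,2,3,a,b,e\}$. Let $v$ send $a\mapsto1$, $b\mapsto2$ and all else to $*$; let $c$ send $b\mapsto1$, $e\mapsto3$ and all else to $*$. Both have rank $3$, and $D=\{*,1\}$. The kernel classes are $\{a\},\{b\},\{*,1,2,3,e\}$ for $v$ and $\{b\},\{e\},\{*,1,2,3,a\}$ for $c$, so the $\kappa$-classes are $\{b\}$ and its complement. Let $\rho$ fix $b$ and send all else to $*$. A chain of maps to $\rho$ is $1_X,\rho_1,\rho$, where $\rho_1$ sends $1,2,3,e$ to $*$ and fixes $a,b,*$: indeed $1_Xv=\rho_1v$ and $\rho_1c=\rho c$. Let $\delta$ fix $1$ and send all else to $*$; let $v^\dagger$ send $1\mapsto a$, $2\mapsto b$ and all else to $*$; let $c^\dagger$ send $1\mapsto b$, $3\mapsto e$ and all else to $*$. Then $V$ sends $1\mapsto1\mapsto b\mapsto b$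 and all else to $*$, while $C$ sends $1\mapsto1\mapsto a\mapsto *$ and so is constant. The rank of the first element of the pair has dropped from $3$ to $2$.

## 7. $S$ embeds in no $\mathcal T_n$-limit semigroup

**Theorem 1.** Let $W$ be any semigroup containing $S$ as a subsemigroup. Then no subsemigroup of $W$ isomorphic to a finite full transformation semigroup contains both $v$ and $c$. In particular, the countable commutative locally finite semigroup $S$ is not isomorphic to a subsemigroup of any full transformation limit semigroup.

*Proof.* Suppose $v,c\in T\le W$ with $T\cong\mathcal T_n$. Since $v\ne c$, $n\ge2$. By the first example of Section 5, for every $M$ the elements $(v,c;y_0,\dots,y_M;y_0,\dots,y_M)$ form a nondegenerate $M$-ladder over $T$ in $W$. For $M=n+L_n$ this contradicts the Key Lemma.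

Now suppose $S$ embeds in a $\mathcal T_n$-limit semigroup $W$, and identify $S$ with its image. Then $W$ is the union of an ascending chain of subsemigroups $T_i\cong\mathcal T_{n_i}$. Both $v$ and $c$ lie in some $T_i$, which was just shown to be impossible. $\blacksquare$

So the answer to the Question is **no**, even for commutative semigroups with $S^4=\{0\}$. The second half of the proof only used that two elements of the union lie in a common $T_i$. The second assertion therefore remains true for directed unions, of arbitrary cardinality, of finite full transformation semigroups. The contrast with Section 2 shows that the failure is a genuinely semigroup-theoretic phenomenon: countable locally finite groups all embed.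

## 8. Finite amalgams $[\mathcal T_m,S_M;U]$ that embed in no semigroup

**Amalgam.** Given semigroups $A,B$ and embeddings of $U$ into both, the amalgam $[A,B;U]$ embeds in $W$ if there are injective homomorphisms $A\to W$ and $B\to W$ that agree on $U$. (One may also require the images to meet only in the image of $U$; we do not need this.)

*Example.* The null semigroups $\{0,a\}$ and $\{0,b\}$, amalgamated over $\{0\}$, embed in the null semigroup $\{0,a,b\}$. Section 4 showed that $[\mathcal T_4,S_2;U]$, for the embedding given there, embeds in no semigroup.

**Theorem 2.** Let $S_M=\langle0,v,c,y_0,\dots,y_M\rangle\le S$ (finite, commutative, $S_M^4=\{0\}$) and let $U=\{v,c,0\}$, a three-element null semigroup. If $M\ge n+L_n$, then for every $m\le n$ and every embedding $U\to\mathcal T_m$, the amalgam $[\mathcal T_m,S_M;U]$ embeds in no semigroup, finite or infinite.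

*Proof.* Suppose it embeds in $W$. The images of $v,c$ lie in a copy $T$ of $\mathcal T_m$. With the images of $y_0,\dots,y_M$ used on both sides they form an $M$-ladder over $T$ by (1). Its elements $q_k$ are the images of $(2,1,k)$ for $0\le k\le2M$, which are distinct because $S_M\to W$ is injective. By the Key Lemma $M\le m+L_m-1<n+L_n$, a contradiction. $\blacksquare$

Each single $S_M$ embeds in some $\mathcal T_n$, by Cayley. So the obstruction is not visible in any finite part of $S$: what fails is that no finite $\mathcal T_n$ containing $U$ works for all $M$ simultaneously.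

## 9. Partial transformations and matrices over finite fields

The partial transformation semigroup $\mathcal{PT}_n$ consists of all partial maps from $\{1,\dots,n\}$ to itself. It can be identified with the maps of $\{1,\dots,n\}\cup\{*\}$ that fix $*$, where "undefined" becomes "sent to $*$". For example, the empty partial map becomes the constant map onto $*$. The full matrix semigroup $M_n(\mathbb F_q)$ consists of all $n\times n$ matrices over the field with $q$ elements under multiplication, acting on the right of row vectors.

**Theorem 3.** Let $W$ be a semigroup containing $S$. Then no subsemigroup of $W$ containing $v$ and $c$ is isomorphic to a full transformation semigroup $\mathcal T_n$, a partial transformation semigroup $\mathcal{PT}_n$, or a full matrix semigroup $M_n(\mathbb F_q)$ over a finite field ($n$ finite). Hence $S$ embeds in no directed union of semigroups each of one of these kinds (mixed kinds allowed).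

We need three textbook notions for a semigroup $T$, with $T^1$ denoting $T$ with an identity adjoined if necessary.

**Regular.** $T$ is regular if each $f\in T$ has some $f^\dagger\in T$ with $ff^\dagger f=f$. *Example:* $\mathcal T_X$ is regular by Section 1, while a null semigroup with more than one element is not.

**Green's relations.** Write $a\le_{\mathcal J}b$ if $a\in T^1bT^1$, and $a\mathrel{\mathcal J}b$ if $a\le_{\mathcal J}b\le_{\mathcal J}a$. Write $a\mathrel{\mathcal L}b$ if $T^1a=T^1b$. *Example:* in $\mathcal T_X$, $a\le_{\mathcal J}b$ holds exactly when $\operatorname{rank}a\le\operatorname{rank}b$. For the less obvious direction, choose an injection $\operatorname{im}a\to\operatorname{im}b$, let $f$ send $x$ to a $b$-preimage of the point assigned to $xa$, and let $g$ undo the injection; then $a=fbg$. So the $\mathcal J$-order will replace rank.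

**Stability.** If $T$ is finite, $\delta\in Tv$ and $\delta\mathrel{\mathcal J}v$, then $\delta\mathrel{\mathcal L}v$. *Proof:* Write $\delta=tv$ and $v=f\delta g$ with $f,g\in T^1$. Then $v=(ft)vg$, so $v=(ft)^kvg^k$ for all $k\ge1$. Choose $k\geq 1$ with $(ft)^k$ idempotent, which is possible as $T^1$ is finite. Then $(ft)^kv=(ft)^k(ft)^kvg^k=(ft)^kvg^k=v$, so $v=(ft)^{k-1}f\,tv=(ft)^{k-1}f\,\delta\in T^1\delta$. Together with $\delta\in Tv$ this gives $T^1v=T^1\delta$. *Example:* in $\mathcal T_X$ this says that if $\delta=tv$ has the same rank as $v$, then the inclusion $\operatorname{im}\delta\subseteq\operatorname{im}v$ is an equality, and $v$ is in turn a left multiple of $\delta$.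

Looking back at Section 6, Steps 5 and 6 used only (i)–(iv). The following property of a finite regular semigroup $T$ is what is needed to produce these.

> $(\star)$ For all $v,c\in T$: (a) there are $\delta\in Tv\cap Tc$ and $\mu\in T$ with $v\mu=v$, $c\mu=c\delta$; (b) there are $\rho\in vT\cap cT$ and $\rho_0,\dots,\rho_m=\rho$ in $T$ with $\rho_0v=v$, $\rho_0c=c$, and for each $i$ (with $0\le i<m$), $\rho_iv=\rho_{i+1}v$ or $\rho_ic=\rho_{i+1}c$.

*Example.* $\mathcal T_2$ does not satisfy $(\star)$: if $v,c$ are its two constant maps, then $Tv=\{v\}$ and $Tc=\{c\}$ are disjoint. This is the situation $D=\varnothing$ of Step 3 in Section 6, and it is why $\mathcal T_n$ is handled by Theorem 1. In $\mathcal{PT}_n$ and $M_n(\mathbb F_q)$ images always share the point $*$ or the vector $0$.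

An **infinite ladder** over $T$ is defined by (2) with all indices $a,b\in\mathbb N_0$; the elements $q_k$, $k\ge0$, are defined by (3), and it is nondegenerate if they are all distinct. If $S\le W$ and $v,c\in T\le W$, then $(v,c;(y_a);(y_b))$ is an infinite nondegenerate ladder over $T$, by (1).

**Step 1: if a finite regular $T\le W$ satisfies $(\star)$, there is no infinite nondegenerate ladder over $T$ in $W$.** Suppose there are such ladders. As $T$ is finite, we may take one, $(v,c;(y_a);(s_b))$, whose $v$ lies in a minimal possible $\mathcal J$-class of $T$.

Suppose first that $v=dc$ with $d\in T$. Then $vs_b=dcs_b=dvs_{b+1}$, so $vs_b=d^kvs_{b+k}$ for $k\ge1$. Choose $1\le g<h$ with $d^g=d^h$. Then $vs_0=d^hvs_h=d^gvs_h=vs_{h-g}$, so multiplying by $y_0$ gives $q_0=q_{h-g}$, a contradiction.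

So $v\notin Tc$. Choose $v^\dagger,c^\dagger\in T$ with $vv^\dagger v=v$ and $cc^\dagger c=c$, and take $\delta,\mu,\rho,\rho_i$ from $(\star)$. For $a,b\ge1$ put $x_a=y_av=y_{a-1}c$ and $r_b=vs_b=cs_{b-1}$. Then:

* (i) $x_a=y_av=y_av\mu=x_a\mu=y_{a-1}c\mu=y_{a-1}c\delta=x_a\delta$.
* (ii) $\rho r_b=r_b$. Indeed $\rho_0r_b=\rho_0vs_b=vs_b=r_b$. If $\rho_iv=\rho_{i+1}v$, then $\rho_ir_b=\rho_ivs_b=\rho_{i+1}vs_b=\rho_{i+1}r_b$; if $\rho_ic=\rho_{i+1}c$, the same holds with $r_b=cs_{b-1}$.
* (iii) $vv^\dagger\rho=\rho=cc^\dagger\rho$. Indeed $\rho=vt$ for some $t\in T$, so $vv^\dagger\rho=vv^\dagger vt=vt=\rho$; likewise for $c$, as $\rho\in cT$.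
* (iv) $\delta v^\dagger v=\delta=\delta c^\dagger c$. Indeed $\delta=tv$ for some $t\in T$, so $\delta v^\dagger v=tvv^\dagger v=tv=\delta$; likewise for $c$, as $\delta\in Tc$.

Put $V=\delta c^\dagger\rho$ and $C=\delta v^\dagger\rho$. For $a,b\ge1$, exactly as in Section 6,
$$x_aC=x_av^\dagger\rho=y_avv^\dagger\rho=y_a\rho,\qquad x_aV=x_ac^\dagger\rho=y_{a-1}cc^\dagger\rho=y_{a-1}\rho,$$
$$Cr_b=\delta v^\dagger r_b=\delta v^\dagger vs_b=\delta s_b,\qquad Vr_{b+1}=\delta c^\dagger r_{b+1}=\delta c^\dagger cs_b=\delta s_b,$$
$$x_aVr_b=y_{a-1}\rho r_b=y_{a-1}r_b=y_{a-1}vs_b=q_{a+b-1}.$$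
So $x_aC=x_{a+1}V$ and $Cr_b=Vr_{b+1}$, and $(V,C;(x_a)_{a\ge1};(r_b)_{b\ge1})$ is an infinite ladder over $T$. It is nondegenerate because $q_1,q_2,\dots$ are distinct.

It remains to see that $V$ is strictly below $v$. We have $V\le_{\mathcal J}\delta\le_{\mathcal J}v$, as $\delta\in Tv$. If $V\mathrel{\mathcal J}v$, then $\delta\mathrel{\mathcal J}v$, and stability gives $\delta\mathrel{\mathcal L}v$. Hence $v\in T\delta\cup\{\delta\}\subseteq Tc$, since $\delta\in Tc$. This contradicts $v\notin Tc$. So $V<_{\mathcal J}v$, contrary to the minimality of $v$.

**Step 2: $\mathcal{PT}_n$ is regular and satisfies $(\star)$.** Let $T=\mathcal{PT}_n$, viewed as the maps of $X=\{1,\dots,n\}\cup\{*\}$ fixing $*$. For regularity, let $f^\dagger$ choose preimages of the points of $\operatorname{im}f$, with $*f^\dagger=*$ (allowed since $*f=*$), and send all other points to $*$. Then $pf^\dagger f=p$ on $\operatorname{im}f$, and $ff^\dagger f=f$.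

*Part (a).* Let $D=\operatorname{im}v\cap\operatorname{im}c$, which contains $*$, and let $\delta$ be a retraction of $X$ onto $D$; it fixes $*$, so $\delta\in T$. As $D\subseteq\operatorname{im}v$, we have $\delta v^\dagger v=\delta$, so $\delta\in Tv$; likewise $\delta\in Tc$. Let $\mu$ be the identity on $\operatorname{im}v$ and equal to $\delta$ elsewhere; since $*\in\operatorname{im}v$, $\mu$ fixes $*$. Then $v\mu=v$. And $c\mu=c\delta$, because on $\operatorname{im}c\cap\operatorname{im}v=D$ both $\mu$ and $\delta$ are the identity, and elsewhere on $\operatorname{im}c$ they agree by definition.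

*Part (b).* Let $\kappa=\ker v\vee\ker c$ and let $\rho$ choose representatives of the $\kappa$-classes, with $*\rho=*$. Since $xvv^\dagger$ and $x$ are $\ker v$-related, they are $\kappa$-related, so $\rho=v(v^\dagger\rho)\in vT$; likewise $\rho\in cT$. Choose for each $x\in X$ a chain from $x$ to $x\rho$ with steps alternately in $\ker v$ and $\ker c$, all of one length $m$, as in Claim (ii), using the constant chain at $*$. The resulting maps $\rho_0=1,\rho_1,\dots,\rho_m=\rho$ fix $*$, so they lie in $T$, and they have the required properties.

**Step 3: $T=M_n(F)$, with $F$ a finite field, is regular and satisfies $(\star)$.** Let $T$ act on the right of $F^n$; here $\operatorname{im}$ and $\ker$ are the usual subspaces. For regularity, choose preimages under $f$ of the members of a basis of $\operatorname{im}f$, extend linearly to $\operatorname{im}f$, and let $f^\dagger$ be $0$ on a complement of $\operatorname{im}f$. Then $pf^\dagger f=p$ for $p\in\operatorname{im}f$, and $ff^\dagger f=f$.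

*Part (a).* Let $D=\operatorname{im}v\cap\operatorname{im}c$ and let $\delta$ be a linear projection of $F^n$ onto $D$. As before $\delta=\delta v^\dagger v=\delta c^\dagger c$, so $\delta\in Tv\cap Tc$. Define $\mu$ on $\operatorname{im}v+\operatorname{im}c$ by
$$(p+p')\mu=p+p'\delta\qquad(p\in\operatorname{im}v,\ p'\in\operatorname{im}c).$$
This is well defined: if $p+p'=p_1+p_1'$, then $p-p_1=p_1'-p'$ lies in $D$, so $(p_1'-p')\delta=p_1'-p'=p-p_1$, which says $p+p'\delta=p_1+p_1'\delta$. It is linear; extend it linearly to $F^n$. Then $v\mu=v$ and $c\mu=c\delta$.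

*Part (b).* Let $\kappa=\ker v+\ker c$ and let $\rho$ be a linear projection with kernel $\kappa$. For each $x$ we have $xvv^\dagger-x\in\ker v\subseteq\ker\rho$, so $\rho=vv^\dagger\rho\in vT$; likewise $\rho\in cT$. The map $1-\rho$ has image $\kappa$. Write each member of a basis of $\kappa$ as a sum of an element of $\ker v$ and an element of $\ker c$, and extend linearly. This gives linear $\lambda_1:\kappa\to\ker v$ and $\lambda_2:\kappa\to\ker c$ whose sum is the identity on $\kappa$. With $\pi_1=(1-\rho)\lambda_1$ and $\pi_2=(1-\rho)\lambda_2$ we get
$$1-\rho=\pi_1+\pi_2,\qquad\operatorname{im}\pi_1\subseteq\ker v,\qquad\operatorname{im}\pi_2\subseteq\ker c .$$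
Put $\rho_0=1$, $\rho_1=1-\pi_1$, $\rho_2=1-\pi_1-\pi_2=\rho$. Since $\pi_1v=0$ and $\pi_2c=0$, we have $\rho_0v=\rho_1v$ and $\rho_1c=\rho_2c$. Also $\rho_0v=v$ and $\rho_0c=c$.

**Step 4: conclusion.** For $\mathcal T_n$ the statement is Theorem 1. If $v,c\in T\le W$ with $T\cong\mathcal{PT}_n$ or $T\cong M_n(\mathbb F_q)$, then $S\le W$ supplies the infinite nondegenerate ladder $(v,c;(y_a);(y_b))$ over $T$, while $T$ is finite, regular and satisfies $(\star)$ by Steps 2 and 3. This contradicts Step 1. If the maps are composed in the other order, pass to $T^{op}\le W^{op}$: by the duality of Section 5, which holds word for word for infinite ladders, a ladder over $T$ in $W$ becomes one over $T^{op}$ in $W^{op}$ with the same $q_k$.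

Finally, suppose $S$ is contained in a directed union of semigroups, each of one of the three kinds. The elements $v$ and $c$ lie in two members of the family, hence in a single member containing both. That member is a subsemigroup of the union of one of the excluded kinds, which is impossible. $\blacksquare$
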